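# Distal expansions of an o-minimal field with a dense independent set

We take the real field, possibly with more o-minimal structure, and add a predicate for a set $H$ of real numbers between which no definable relations hold. The theme is whether the resulting structure can be enriched, by adding yet more structure, so that it becomes distal. We start with the case where $H$ is finite.

## 1. Finite sets: o-minimality already gives distality

**Definition 1.1.** Let $M$ be a structure, $B\subseteq M$, and $I$ a linear order. A sequence $(a_i)_{i\in I}$ of tuples of the same length is *indiscernible over $B$* if for every $r$ and all $i_1<\dots<i_r$ and $j_1<\dots<j_r$ in $I$, the tuples $a_{i_1}\dots a_{i_r}$ and $a_{j_1}\dots a_{j_r}$ have the same type over $B$. *Indiscernible* means indiscernible over $\emptyset$.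

**Definition 1.2.** A formula $\varphi(x;y)$ has the *independence property* if for every $n$ there are, in some model, $a_1,\dots,a_n$ and $b_S$ (for $S\subseteq\{1,\dots,n\}$) such that $\varphi(a_s;b_S)$ holds if and only if $s\in S$. A complete theory is *NIP* if no formula has the independence property. A complete theory is *distal* (in the sense of Simon) if it is NIP and the following holds in a monster model $\mathbb M$. Let $(a_i)_{i\in I_1+(k)+I_2}$ be an indiscernible sequence of tuples, where $I_1,I_2$ are infinite linear orders without endpoints and $k$ is a single index, and let $B\subseteq\mathbb M$ be small. If $(a_i)_{i\in I_1+I_2}$ is indiscernible over $B$, then so is the whole sequence.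

**Example 1.3.** The theory of an infinite set with only equality is NIP but not distal. Take a sequence of distinct elements and $b=a_k$. The elements $a_i$ with $i\ne k$ are distinct and different from $b$, so they form an indiscernible sequence over $b$; but the formula $x=b$ holds at $i=k$ only. If there is an order and the $a_i$ increase, this choice of $b$ is not a counterexample: then $a_i<b$ on $I_1$ and $a_i>b$ on $I_2$, so the sequence without $a_k$ is already not indiscernible over $b$.

**Definition 1.4.** A complete $\mathcal L$-theory *has a distal expansion* if it is the $\mathcal L$-reduct of a complete distal theory in some language $\mathcal L'\supseteq\mathcal L$. (The language $\mathcal L'$ may be many-sorted, with the original sort among its sorts; below one sort will be enough.) A structure has a distal expansion if its complete theory does.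

Throughout, $T_0$ is a complete o-minimal theory extending RCF, in a language $\mathcal L_0$. The main example is $T_0=\mathrm{Th}(\mathfrak R)$ for an o-minimal expansion $\mathfrak R$ of the real field. The following is Simon's theorem that o-minimal theories are distal. We prove it because the proof shows where trouble will come from, and because the theorem is used at the decisive moment.

**Lemma 1.5.** $T_0$ is distal. In fact, the condition on sequences in Definition 1.2 holds in every model $M$ of $T_0$.

*Proof.* That o-minimal theories are NIP is a textbook fact. Let $(a_i)_{i\in I_1+(k)+I_2}$ be indiscernible in $M$, and let its restriction to $I_1+I_2$ be indiscernible over $B$.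

**Step 1.** *We reduce to one parameter.* A formula involves finitely many coordinates and parameters, so we may assume that the $a_i$ are finite tuples and $B=\{b_1,\dots,b_m\}$. Suppose the case of one parameter is known, and suppose that the whole sequence is already indiscernible over $b_1,\dots,b_{s-1}$. Then $(a_ib_1\dots b_{s-1})_i$ is an indiscernible sequence, and its restriction to $I_1+I_2$ is indiscernible over $b_s$. By the one-parameter case it is indiscernible over $b_s$, so $(a_i)_i$ is indiscernible over $b_1,\dots,b_s$. After $m$ rounds we are done. So let $B=\{b\}$.

**Step 2.** *We reduce to comparing $b$ with definable functions of the sequence.* Let $\varphi(x_1,\dots,x_r;y)$ be a formula with $y$ a single variable. For each $a$, the set $\varphi(a;M)$ is a finite union of points and intervals. By uniform finiteness there is an $N\geq 1$ such that it has at most $N$ boundary points for every $a$. Let $f_l(a)$ be the $l$-th smallest boundary point; if there are fewer than $l$, repeat the largest, and if there are none, use $0$. The functions $f_1\le\dots\le f_N$ are $\emptyset$-definable. On each open interval between consecutive points $f_l(a)$, on the two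 outer intervals, and at each $f_l(a)$, the truth value of $\varphi(a;y)$ is constant, and which value it takes is a property of $\operatorname{tp}(a)$. So the truth of $\varphi(a;b)$ depends only on $\operatorname{tp}(a)$ and on the signs of $b-f_l(a)$. For $a=a_{\bar\imath}:=a_{i_1}\dots a_{i_r}$ with $\bar\imath$ increasing, the type is the same for all $\bar\imath$. So it suffices to show, for $f=f_l$, that the sign of $b-f(a_{\bar\imath})$ is the same for all increasing $\bar\imath$ in $I_1+(k)+I_2$. By hypothesis it is constant for $\bar\imath$ in $I_1+I_2$.

**Step 3.** *We treat the sign $0$.* Then $f(a_{\bar\imath})=b$ for all $\bar\imath$ in $I_1+I_2$. Let $\bar\imath$ contain $k$, and choose an increasing tuple $\bar\jmath$ in $I_2$ that lies entirely above $\bar\imath$. For increasing $2r$-tuples $\bar\imath\,\bar\jmath$ inside $I_1+I_2$ we have $f(a_{\bar\imath})=f(a_{\bar\jmath})$, so by indiscernibility this holds for our tuples too. Hence $f(a_{\bar\imath})=f(a_{\bar\jmath})=b$.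

**Step 4.** *We treat the sign $+$; the sign $-$ is symmetric.* So $b>f(a_{\bar\imath})$ for all $\bar\imath$ in $I_1+I_2$. Let $\bar\imath$ have $i_p=k$. Fix the other indices and let $i_p$ vary in the open interval of $I_1+(k)+I_2$ between $i_{p-1}$ and $i_{p+1}$ (where these exist). By indiscernibility, the function $i_p\mapsto f(a_{\bar\imath})$ is constant, strictly increasing, or strictly decreasing on this interval. Since $I_1$ has no last element and $I_2$ has no first element, the interval contains some $i'<k$ in $I_1$ and some $i''>k$ in $I_2$. The value at $k$ is at most the larger of the values at $i'$ and $i''$. These two come from tuples in $I_1+I_2$, so both are $<b$. Hence the value at $k$ is $<b$. $\square$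

The next lemma says that naming elements does no harm.

**Lemma 1.6.** Let $N$ be a structure with distal theory. Expand $N$ by constants naming a family of its elements, and by predicates for sets that are $\emptyset$-definable in the presence of these constants. Then the theory of the expansion is distal.

*Proof.* In a monster model of the new theory let $C$ be the small set of interpretations of the new constants. Its reduct to the old language is a monster model of the old theory. Every formula of the new language is equivalent to an old formula with parameters from $C$. If $\psi(x;y,\bar c)$ had the independence property, so would $\psi(x;y,z)$; thus NIP is preserved. Indiscernibility over $B$ in the new language is indiscernibility over $B\cup C$ in the old one. So if a sequence is indiscernible in the new language, and its restriction to $I_1+I_2$ is so over $B$, the old theory gives that the whole sequence is indiscernible over $B\cup C$ in the old sense, which is what we want. $\square$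

**Proposition 1.7.** Let $\mathfrak R$ be an o-minimal expansion of the real field and let $H=\{h_1,\dots,h_r\}\subseteq\mathbb R$ be finite. Then $(\mathfrak R,H)$ has a distal expansion.

*Proof.* Name $h_1,\dots,h_r$. The set $H$ is then $\emptyset$-definable, so $(\mathfrak R,h_1,\dots,h_r,H)$ has distal theory by Lemmas 1.5 and 1.6. Its reduct is $(\mathfrak R,H)$. $\square$

## 2. What changes when the set is dense

**Definition 2.1.** For $A\subseteq\mathbb R$, $\operatorname{dcl}_{\mathfrak R}(A)$ is the set of real numbers definable in $\mathfrak R$ using parameters from $A$ only, together with the constants of the language of $\mathfrak R$. A set $H\subseteq\mathbb R$ is *$\operatorname{dcl}_{\mathfrak R}$-independent* if no $h\in H$ lies in $\operatorname{dcl}_{\mathfrak R}(H\setminus\{h\})$. The structure $(\mathfrak R,H)$ is $\mathfrak R$ with a unary predicate for $H$. The same notions are used in models of $T_0$, with $\operatorname{dcl}$ in place of $\operatorname{dcl}_{\mathfrak R}$.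

**Example 2.2.** For $\mathfrak R=(\mathbb R;+,\cdot)$, $\operatorname{dcl}_{\mathfrak R}(\emptyset)$ is the field of real algebraic numbers, and independent means algebraically independent over $\mathbb Q$. In $(\mathbb R;+,\cdot,\exp)$ no set containing both $h$ and $e^h$ is independent. A dense independent set for $(\mathbb R;+,\cdot)$: let $h_0,h_1,\dots$ be algebraically independent over $\mathbb Q$, list the open intervals with rational endpoints as $J_0,J_1,\dots$, and choose rational $r_m\ne0$ with $r_mh_m\in J_m$. The set of all $r_mh_m$ is dense. It is independent because $\operatorname{dcl}(r_mh_m)=\operatorname{dcl}(h_m)$.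

Here is the problem, raised by Allen Gehret and Travis Nell in "Hamel Spaces and Distal Expansions" (arXiv:1811.12603, 2018): *if $\mathfrak R$ is an o-minimal expansion of $(\mathbb R;+,\cdot)$ and $H\subseteq\mathbb R$ is dense and $\operatorname{dcl}_{\mathfrak R}$-independent, does $(\mathfrak R,H)$ have a distal expansion?* As background, Hieronymi and Nell showed that $(\mathbb R;+,<,H)$ is not distal when $H$ is a dense Hamel basis of $\mathbb R$ over $\mathbb Q$. It is also known that $\mathrm{Th}(\mathbb R;+,<,H)$ has a distal expansion for such $H$. More generally, there is a distal theory that interprets a distal expansion of expansions of ordered vector spaces over an ordered field by a dense linearly independent set.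

For dense $H$ the proof of Section 1 fails in Step 2 of Lemma 1.5. Consider $\varphi(x;y)$: "$x-y\in H$". For fixed $a$ it defines the set $a-H$, which is dense and (as Lemma 4.1 will show) contains no interval. There is no finite list of boundary functions, and knowing the position of $b$ relative to finitely many points definable from $a$ does not decide whether $a-b\in H$. Theorem C below says that this is not a weakness of the method: distality itself fails. So something must be added, and naming elements of $H$ is not an obvious candidate, since $H$ is now infinite and grows in elementary extensions.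

Let $T^{\mathrm{indep}}$ be the $\mathcal L_0\cup\{H\}$-theory of all $(M,H)$ with $M\models T_0$ and $H\subseteq M$ dense and $\operatorname{dcl}$-independent. These conditions are first order: independence says, for every $\emptyset$-definable $f$, that there are no distinct $h_1,\dots,h_{n+1}\in H$ with $h_{n+1}=f(h_1,\dots,h_n)$. So the models of $T^{\mathrm{indep}}$ are exactly these pairs.

**Theorem A.** $T^{\mathrm{indep}}$ is complete and has a distal expansion. In particular, for every o-minimal expansion $\mathfrak R$ of the real field and every dense $\operatorname{dcl}_{\mathfrak R}$-independent $H\subseteq\mathbb R$, the structure $(\mathfrak R,H)$ has a distal expansion, even a one-sorted one.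

**Theorem B.** Let $I\neq\emptyset$ be a set. Consider structures $(M,E,(H_i)_{i\in I})$ with $M\models T_0$, $E\preccurlyeq M$ a dense elementary substructure, the $H_i$ dense and pairwise disjoint, and $\bigcup_iH_i$ $\operatorname{dcl}$-independent over $E$. Their common theory is complete and has a distal expansion. The same holds for structures $(M,(H_i)_{i\in I})$ with the $H_i$ dense, pairwise disjoint, and $\bigcup_iH_i$ $\operatorname{dcl}$-independent over $\emptyset$.

**Theorem C.** $T^{\mathrm{indep}}$ is never distal, so a proper expansion is always necessary.

The expansion in Theorem A adds a generic derivation $\delta$ and a constant $c$, and $H$ becomes the solution set of the differential equation $\delta x=\frac1{x-c}$.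

## 3. Independent points and definable open sets

This section fixes the language and collects the o-minimal facts that all later arguments use. What we take from the textbooks is cell decomposition, definable choice, exchange for $\operatorname{dcl}$, piecewise $C^1$, uniform finiteness, and NIP.

Let $\mathcal L\supseteq\mathcal L_0$ have a function symbol for each $\emptyset$-definable function of any arity, including $0$ (a partial function is extended by the value $0$). Let $T$ be the corresponding definitional expansion of $T_0$. It is again a complete o-minimal theory extending RCF, so Lemma 1.5 applies to it. It has quantifier elimination (QE), since $\varphi(x)$ is equivalent to $\chi_\varphi(x)=1$, where $\chi_\varphi$ is the characteristic function. The substructures of a model of $T$ are exactly its $\operatorname{dcl}$-closed subsets. They are elementary substructures: if $\exists y\,\varphi(a,y)$ holds with $a$ from the substructure, definable choice gives a $\emptyset$-definable $f$ with $\varphi(a,f(a))$, and $f(a)$ lies in the substructure.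

The operator $\operatorname{dcl}$ is a pregeometry; the exchange property says that $a\in\operatorname{dcl}(Ab)\setminus\operatorname{dcl}(A)$ implies $b\in\operatorname{dcl}(Aa)$. "Independent", "basis" and $\operatorname{rk}$ refer to it. For finite $F,G$ we use additivity, $\operatorname{rk}(FG/A)=\operatorname{rk}(F/A)+\operatorname{rk}(G/AF)$, and monotonicity, $\operatorname{rk}(F/A')\le\operatorname{rk}(F/A)$ for $A\subseteq A'$. Recall also that a finite union of definable subsets of $M^n$ with empty interior has empty interior. Below, $M\models T$.

**(F1)** If $u\in M^n$ is independent over $A$, and $X\subseteq M^n$ is $A$-definable with $u\in X$, then $u\in\operatorname{int}X$. Indeed $X\setminus\operatorname{int}X$ is $A$-definable with empty interior, so by cell decomposition over $A$ it is a finite union of non-open cells defined over $A$. On a non-open cell some coordinate is an $A$-definable function of the earlier ones, so no point of such a cell is independent over $A$. Conversely, if $X\subseteq M^n$ is $A$-definable with nonempty interior, then $X(N)$ contains a point independent over $A$ for every $|A\cup\mathcal L|^+$-saturated $N\succcurlyeq M$. Indeed, let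 $\prod_i(p_i,q_i)\subseteq X$ be a box, and choose successively $u_i\in(p_i,q_i)$ outside $\operatorname{dcl}(A,u_1,\dots,u_{i-1})$. This is possible by saturation, since an interval is infinite.

**(F2)** If $f$ is an $A$-definable function defined at $u$, and $u$ is independent over $A$, then $f$ is $C^1$ on an $A$-definable open neighborhood of $u$, and its partial derivatives there are $A$-definable. Indeed, the set of points of the domain having no open neighborhood on which $f$ is defined and $C^1$ is $A$-definable and has empty interior, because $f$ is piecewise $C^1$. By (F1) it does not contain $u$.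

**(F3)** If $A=\operatorname{dcl}(A)$ and $a\notin A$, then $\operatorname{tp}_{\mathcal L}(a/A)$ is determined by the cut of $a$ in $A$, because the $A$-definable subsets of the line are finite unions of points and intervals with endpoints in $A\cup\{\pm\infty\}$. Consequently, if $\sigma:A\to A'$ is an $\mathcal L$-elementary bijection between $\operatorname{dcl}$-closed sets and $b\notin A'$ lies in the $\sigma$-image of the cut of $a$, then $\sigma$ extends to an $\mathcal L$-elementary bijection $\operatorname{dcl}(Aa)\to\operatorname{dcl}(A'b)$ with $a\mapsto b$.

**(F4)** If $D=\operatorname{dcl}(D)$, $c\notin D$, and $R_1,R_2\in D(z)$ are rational functions, both defined at $c$, with $R_1(c)=R_2(c)$, then $R_1=R_2$ in $D(z)$. Indeed $D$ is a field, and the numerator $P\in D[z]$ of $R_1-R_2$ vanishes at $c$. If $P\ne0$, then $c$ is the $l$-th smallest of the finitely many roots of $P$ for some $l$, so $c\in\operatorname{dcl}(D)=D$, a contradiction.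

**(F5)** Let $(u,v)\in M^{m+1}$ be independent over $\emptyset$ (with $v$ a single element), let $f$ be $\emptyset$-definable and $C^1$ near $(u,v)$, and suppose that the partial derivative of $f$ in the last variable vanishes at $(u,v)$. Then $f(u,v)\in\operatorname{dcl}(u)$. Indeed, by (F1) the point $(u,v)$ lies in the $\emptyset$-definable open set $V$ that is the interior of the set where $f$ is $C^1$ with vanishing last partial derivative. The fiber of $V$ over $u$ is open, hence a finite union of disjoint open intervals, each definable over $u$. One of them contains $v$. On it the function $f(u,\cdot)$ has derivative $0$, so it is constant, and its constant value is definable over $u$. By symmetry the same holds for any other variable in place of the last.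

## 4. All dense independent sets look alike

This section proves that $T^{\mathrm{indep}}$ is complete (the completeness theorem of Dolich–Miller–Steinhorn). This matters for the following reason. To expand $\mathrm{Th}(\mathfrak R,H)$ we need not touch the given $\mathfrak R$ and $H$: any model of $T^{\mathrm{indep}}$ will do, so we may build one in which $H$ is under control. Write $\mathcal L(H)=\mathcal L\cup\{H\}$.

The first lemma says that definable images of powers of $H$ are small.

**Lemma 4.1.** Let $(M,H)\models T^{\mathrm{indep}}$. No nonempty open interval $(p,q)$ is contained in $\bigcup_{j\le r}f_j(H^{n_j})$ with $f_j:M^{n_j}\to M$ $\mathcal L$-definable with parameters.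

*Proof.* The idea is that a sum of $n+1$ general elements of $H$ is not a function of $n$ elements of $H$.

**Step 1.** *We make $H$ independent over the parameters, up to a finite set.* Adding dummy variables, let all $n_j$ equal $n$. Let $d\in M^m$ contain the parameters of all $f_j$, and let $S\subseteq H$ be maximal independent over $d$. Then $|H\setminus S|\le m$. Otherwise $m+1$ elements of $H\setminus S$ lie in $\operatorname{dcl}(d,S_0)$ for some finite $S_0\subseteq S$. Together with $S_0$ they are $|S_0|+m+1$ elements of the independent set $H$, all in $\operatorname{dcl}(S_0d)$, which has rank at most $|S_0|+m$; a contradiction. So there is a finite $S_0\subseteq S$ with $H\setminus S\subseteq\operatorname{dcl}(d,S_0)$. The set $S\setminus S_0$ is cofinite in $H$, hence dense.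

**Step 2.** *We choose a point of $(p,q)$ outside the images.* Pick distinct $h_2,\dots,h_{n+1}\in S\setminus S_0$, and then, by density, $h_1\in S\setminus S_0$ different from them such that $x:=h_1+\dots+h_{n+1}\in(p,q)$. Suppose $x=f_j(h')$ with $h'\in H^n$. Some $h_t$ does not occur in $h'$, as $h'$ has only $n$ entries. Then $h_t=x-\sum_{t'\ne t}h_{t'}$ lies in $\operatorname{dcl}$ of $d$, $S_0$, the entries of $h'$ in $S$, and the $h_{t'}$ with $t'\ne t$. None of the listed elements of $S$ is $h_t$. This contradicts the independence of $S$ over $d$. $\square$

**Proposition 4.2.** $T^{\mathrm{indep}}$ is complete. Moreover, let $(M_1,H_1),(M_2,H_2)\models T^{\mathrm{indep}}$ be $\kappa^+$-saturated, $\kappa\ge|\mathcal L|$. Let $\mathcal S$ be the set of $\mathcal L$-elementary bijections $\sigma:A_1\to A_2$ with $A_k\subseteq M_k$ $\operatorname{dcl}$-closed, $|A_k|\le\kappa$, $\sigma(A_1\cap H_1)=A_2\cap H_2$, and $H_k\setminus A_k$ independent over $A_k$ $(k=1,2)$. Then every $\sigma\in\mathcal S$ is $\mathcal L(H)$-elementary.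

*Proof.*

**Step 1.** *We reduce to back-and-forth.* Each $\sigma\in\mathcal S$ is an isomorphism of $\mathcal L(H)$-substructures, so it preserves atomic formulas. Suppose every $\sigma\in\mathcal S$ can be extended within $\mathcal S$ to have any given element of $M_1$ in its domain, and any given element of $M_2$ in its range. Then induction on formulas shows that all $\sigma\in\mathcal S$ are $\mathcal L(H)$-elementary: the forth property handles one direction of the step for $\exists$, the back property the other. The set $\mathcal S$ is not empty: it contains the $\mathcal L$-isomorphism between the copies of $\operatorname{dcl}(\emptyset)$, since $H_k\cap\operatorname{dcl}(\emptyset)=\emptyset$ and $H_k$ is independent over $\operatorname{dcl}(\emptyset)$. So $(M_1,H_1)\equiv(M_2,H_2)$. As every model has a $\kappa^+$-saturated elementary extension, completeness follows. By symmetry it remains to extend $\sigma\in\mathcal S$ to a given $a\in M_1\setminus A_1$.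

**Step 2.** *We extend to $a\in H_1$.* The conditions "$x\in H_2$ and $x$ lies in the $\sigma$-image of the cut of $a$ in $A_1$" are finitely satisfiable, because $H_2$ is dense. By saturation there is $b$ satisfying them all, and $b\notin A_2$. By (F3) $\sigma$ extends to $\operatorname{dcl}(A_1a)\to\operatorname{dcl}(A_2b)$, $a\mapsto b$. As $H_1\setminus A_1$ is independent over $A_1$, no $h\in H_1\setminus(A_1\cup\{a\})$ lies in $\operatorname{dcl}(A_1a)$. So $\operatorname{dcl}(A_1a)\cap H_1=(A_1\cap H_1)\cup\{a\}$, and $H_1\setminus(A_1\cup\{a\})$ is independent over $\operatorname{dcl}(A_1a)$. The same holds for $b$. So the extension is in $\mathcal S$.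

**Step 3.** *We extend to $a\in\operatorname{dcl}(A_1\cup H_1)$.* Then $a\in\operatorname{dcl}(A_1,h_1,\dots,h_n)$ for some $h_s\in H_1$; apply Step 2 to each $h_s$ not yet in the domain.

**Step 4.** *We extend to $a\notin\operatorname{dcl}(A_1\cup H_1)$.* Consider the $\mathcal L(H)$-formulas over $A_2$ saying that $x$ lies in the $\sigma$-image of the cut of $a$ in $A_1$, together with $\forall\bar h\in H^n\ x\ne f(\bar h)$ for all $n$ and all $A_2$-definable $f$. Finitely many of them ask for a point of a nonempty open interval outside finitely many $f_j(H_2^{n_j})$, which exists by Lemma 4.1. By saturation there is a realization $b$, and $b\notin\operatorname{dcl}(A_2\cup H_2)$. Extend by $a\mapsto b$ using (F3). We check that $H_1\setminus A_1$ is independent over $A_1a$. Otherwise some $h\in H_1\setminus A_1$ lies in $\operatorname{dcl}(A_1aH')$ with $H'\subseteq H_1\setminus(A_1\cup\{h\})$. Since $h\notin\operatorname{dcl}(A_1H')$, exchange gives $a\in\operatorname{dcl}(A_1H'h)$, a contradiction. In particular $\operatorname{dcl}(A_1a)\cap H_1=A_1\cap H_1$. The same holds for $b$. So the extension is in $\mathcal S$. $\square$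

**Corollary 4.3.** Let $(M,H)\models T^{\mathrm{indep}}$ be $|\mathcal L|^+$-saturated. If $\bar u,\bar u'$ are finite tuples in $M$ of the same $\mathcal L$-type, each independent over $H$, then they have the same $\mathcal L(H)$-type.

*Proof.* We check that the map $\operatorname{dcl}(\bar u)\to\operatorname{dcl}(\bar u')$ with $\bar u\mapsto\bar u'$ is in $\mathcal S$ (with $M_1=M_2=M$). For finite $H'\subseteq H$ we have $\operatorname{rk}(H'/\bar u)=\operatorname{rk}(\bar uH')-\operatorname{rk}(\bar u)=|H'|$. So $H$ is independent over $\operatorname{dcl}(\bar u)$; in particular $\operatorname{dcl}(\bar u)\cap H=\emptyset$. The same holds for $\bar u'$. Proposition 4.2 applies. $\square$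

## 5. The pair $(M,H)$ is not distal: proof of Theorem C

The most direct hope is that $T^{\mathrm{indep}}$ is distal as it stands. We show that it is not, using the formula $x-y\in H$ from Section 2. Let $(M,H)$ be a monster model of $T^{\mathrm{indep}}$.

**Step 1.** *We fix an $\mathcal L$-type that is indiscernible over a parameter $b$.* Let $q$ be the $\mathcal L$-type of $(b,(a_i)_{i\in\mathbb Q})$ given by $b>\operatorname{dcl}(\emptyset)$ and $a_i>\operatorname{dcl}(b,a_j:j<i)$ for all $i$. This is consistent, since finitely many elements in increasing order of $i$ can be chosen by saturation. By (F3), applied successively to $b,a_{i_1},a_{i_2},\dots$, the conditions determine the type of $(b,a_{i_1},\dots,a_{i_r})$ for $i_1<\dots<i_r$, and this type depends only on $r$: each element fills the cut at $+\infty$ over the $\operatorname{dcl}$ of the earlier ones. So $q$ is complete, under $q$ the sequence $(a_i)_{i\in\mathbb Q}$ is $\mathcal L$-indiscernible over $b$, and $b,(a_i)_i$ is independent. The same statements hold with $\mathbb Q\setminus\{0\}$ in place of $\mathbb Q$, for the restriction of $q$.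

**Step 2.** *We realize all of $q$ except $a_0$, in a position that is general with respect to $H$.* We claim that there are $b,(a_i)_{i\ne0}$ realizing the restriction of $q$ and independent over $H$. Independence over $H$ is expressed by the $\mathcal L(H)$-formulas $\forall\bar h\in H^n\ b\ne f(\bar h)$ and $\forall\bar h\in H^n\ a_{i_s}\ne f(\bar h,b,a_{i_1},\dots,a_{i_{s-1}})$ with $i_1<\dots<i_s$ and $f$ $\emptyset$-definable. By compactness it suffices to find $b$ and finitely many $a_i$, in increasing order of $i$. At each step we need an element above a small $\operatorname{dcl}$-closed set $D$ and outside $\operatorname{dcl}(D\cup H)$. Finitely many of the conditions ask for a point of some $(d,\infty)$, $d\in D$, outside finitely many $f_j(H^{n_j})$ with $f_j$ $D$-definable. It exists by Lemma 4.1, applied to $(d,d+1)$. Saturation gives the element.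

**Step 3.** *We place $a_0$ so that $a_0-b\in H$.* Let $A=\operatorname{dcl}(b,a_i:i\ne0)$. Since $b,(a_i)_{i\ne0}$ realizes the complete restriction of $q$, some $a_0^*\in M$ completes it to a realization of $q$, and $a_0^*\notin A$. For $p<a_0^*<p'$ with $p,p'\in A\cup\{\pm\infty\}$, density gives an element of $H$ in $(p-b,p'-b)$. By saturation there is $h\in H$ such that $a_0:=b+h$ lies in the same cut in $A$ as $a_0^*$. In particular $a_0\notin A$, and by (F3) $(b,(a_i)_{i\in\mathbb Q})\models q$.

**Step 4.** *We check that the whole sequence $(a_i)_{i\in\mathbb Q}$ is independent over $H$.* The family $b,(a_i)_{i\ne0}$ is independent over $H$, and $a_0=b+h$ with $h\in H$, so $a_0$ and $b$ are interdefinable over $H$. Replacing $b$ by $a_0$ keeps independence over $H$.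

**Step 5.** *We conclude.* By Step 1, Step 4 and Corollary 4.3, $(a_i)_{i\in\mathbb Q}$ is $\mathcal L(H)$-indiscernible. By Steps 1 and 2 and the same corollary, applied to the tuples $ba_{i_1}\dots a_{i_r}$ with all $i_s\neq0$, the sequence $(a_i)_{i\ne0}$ is $\mathcal L(H)$-indiscernible over $b$. But $a_0-b=h\in H$, whereas $a_1-b\notin H$, because $b,a_1$ is independent over $H$. So $(a_i)_{i\in\mathbb Q}$ is not indiscernible over $b$. With $I_1=\mathbb Q_{<0}$, $k=0$, $I_2=\mathbb Q_{>0}$, the distality condition fails. $\blacksquare$

The counterexample tells us what to add. The event "$a_0-b\in H$" is invisible to the $\mathcal L$-types of $(a_i)_i$ and $b$. Suppose we had an extra function $\delta$ and a constant $c$ such that $x\in H$ means $\delta x=r(x,c)$ for a definable $r$, and suppose that $\delta$ is additive. Then "$a_0-b\in H$" becomes the condition $\delta a_0-\delta b=r(a_0-b,c)$, an $\mathcal L$-condition on the *longer* tuples $(a_0,\delta a_0)$, $(b,\delta b)$, and $c$. Lemma 1.5, applied to the longer tuples, forbids it to hold at the index $0$ only. So we want a function $\delta$ such that every formula involving $\delta$ reduces to an $\mathcal L$-formula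 in $x,\delta x,\delta^2x,\dots$, and then a differential equation whose solution set is dense and independent.

## 6. Derivations compatible with the o-minimal structure

Sections 6 and 7 reprove what is needed from Fornasiero–Kaplan, *Generic derivations on o-minimal structures*.

**Definition 6.1.** A *$T$-derivation* on $M\models T$ is a map $\delta:M\to M$ such that for all $\emptyset$-definable open $U\subseteq M^n$ and all $\emptyset$-definable $C^1$ functions $f:U\to M$,
$$\delta(f(u))=\sum_i\frac{\partial f}{\partial x_i}(u)\,\delta(u_i)\qquad(u\in U).$$
Let $T^\delta$ be the $\mathcal L(\delta)$-theory of the pairs $(M,\delta)$, where $\mathcal L(\delta)=\mathcal L\cup\{\delta\}$.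

With $f=x+y$ and $f=xy$ we get the usual rules for a derivation of a field. If $\exp$ is $\emptyset$-definable, we get $\delta(\exp u)=\exp(u)\,\delta u$. With constant functions we get $\delta=0$ on $\operatorname{dcl}(\emptyset)$. The zero map is a $T$-derivation. Since $\mathcal L$ has symbols for characteristic functions and for partial derivatives, $T^\delta$ is axiomatized over $T$ by universal sentences.

The next lemma says that a $T$-derivation can be prescribed freely on a basis. This is how all our derivations are built.

**Lemma 6.2.** Let $(M,\delta)\models T^\delta$, $M\preccurlyeq N$, $B_1$ a basis of $N$ over $M$, and $s:B_1\to N$ any map. Then $\delta$ extends to a $T$-derivation on $N$ with $b\mapsto s(b)$ for $b\in B_1$.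

*Proof.* Let $B_0$ be a basis of $M$ over $\emptyset$. Then $B=B_0\cup B_1$ is a basis of $N$ over $\emptyset$. Extend $s$ to $B$ by $s=\delta$ on $B_0$.

**Step 1.** *We define $\delta$ on $N$.* For $a\in N$ write $a=f(\bar b)$ with $f$ $\emptyset$-definable and $\bar b$ distinct elements of $B$. By (F2) $f$ is $C^1$ near $\bar b$. Put $\delta(a)=\sum_i\partial_if(\bar b)\,s(b_i)$.

**Step 2.** *We check that $\delta(a)$ is well defined.* Let also $a=g(\bar b')$. Adding dummy variables, which contributes only zero partial derivatives, we may assume $\bar b=\bar b'$. The set $\{f=g\}$ is $\emptyset$-definable and contains the independent point $\bar b$, so by (F1) $f=g$ near $\bar b$. So the partial derivatives at $\bar b$ agree.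

**Step 3.** *We check that $\delta$ is a $T$-derivation.* Let $F:U\to N$ be $\emptyset$-definable and $C^1$, and let $u\in U$. Write $u=(f_1(\bar b),\dots,f_r(\bar b))$ with a common tuple $\bar b$. Then $F\circ(f_1,\dots,f_r)$ is $C^1$ near $\bar b$, and $F(u)$ is its value at $\bar b$. By the chain rule
$$\delta F(u)=\sum_i\sum_j\partial_jF(u)\,\partial_if_j(\bar b)\,s(b_i)=\sum_j\partial_jF(u)\,\delta(u_j).$$

**Step 4.** *We check that $\delta$ extends the given derivation and satisfies $\delta b=s(b)$ on $B_1$.* For $a=f(\bar b)\in M$ with $\bar b\subseteq B_0$, the old derivation satisfies $\delta(a)=\sum_i\partial_if(\bar b)\delta(b_i)$, because it is a $T$-derivation and $f$ is $C^1$ near $\bar b$. This is the formula of Step 1. For $b\in B_1$ use $f(x)=x$. $\square$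

**Example 6.3.** Let $M\models T$ with $\delta=0$ on $M$, let $t>M$ in an elementary extension, and $N=\operatorname{dcl}(M\cup\{t\})$. Then $\{t\}$ is a basis of $N$ over $M$. Lemma 6.2 with $s(t)=1$ gives a $T$-derivation on $N$ with $\delta(f(t))=f'(t)$ for every $M$-definable $f$: write $f(x)=F(\bar m,x)$ with $F$ $\emptyset$-definable and $\bar m$ an independent tuple from $M$, and note that only the partial derivative in $x$ contributes. So $\delta$ is differentiation at $t$. If $f'(t)=0$, then $f'=0$ on an interval around $t$ with endpoints in $M\cup\{\pm\infty\}$, so $f$ is constant there with value in $M$. So the kernel is $M$, which is not dense in $N$: it does not meet $(t,t+1)$.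

The second lemma says that $\delta$ on $\operatorname{dcl}(W)$ is determined by $\delta$ on $W$. It will be used to extend embeddings.

**Lemma 6.4.** Let $(M,\delta),(N,\delta)\models T^\delta$ and $A'=\operatorname{dcl}(W)\subseteq M$ with $\delta(W)\subseteq A'$. Then $\delta(A')\subseteq A'$. If moreover $\theta:A'\to N$ is $\mathcal L$-elementary and $\theta(\delta w)=\delta\theta(w)$ for $w\in W$, then $\theta\delta=\delta\theta$ on $A'$.

*Proof.* Choose a basis $W'\subseteq W$ of $A'$ over $\emptyset$. For $u\in A'$ write $u=f(\bar w)$ with $f$ $\emptyset$-definable and $\bar w$ distinct in $W'$. By (F2) $f$ is $C^1$ on a $\emptyset$-definable open set containing $\bar w$; in $N$ this set contains $\theta(\bar w)$. So $\delta u=\sum_i\partial_if(\bar w)\,\delta w_i\in A'$. Moreover $\theta(\delta u)=\sum_i\partial_if(\theta\bar w)\,\theta(\delta w_i)=\sum_i\partial_if(\theta\bar w)\,\delta\theta(w_i)=\delta(f(\theta\bar w))=\delta(\theta u)$. $\square$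

## 7. Generic derivations and their distality

Write $\mathcal J_n(x)=(x,\delta x,\dots,\delta^nx)$ and $\mathcal J_\infty(x)=(\delta^ix)_{i\in\omega}$ (coordinatewise for tuples $x$).

**Definition 7.1.** $T_G$ is $T^\delta$ together with the following scheme.

**(G)** For $n\ge1$ and every $\mathcal L$-set $Y\subseteq M^{n+1}$, definable with parameters, whose projection $\pi(Y)$ to the first $n$ coordinates has nonempty interior, there is $a\in M$ with $\mathcal J_n(a)\in Y$.

The scheme is first order, because having nonempty interior is a definable condition on the parameters. In words: nothing is predictable about $x,\delta x,\dots,\delta^{n-1}x$, and then $\delta^nx$ may satisfy any solvable condition. For $n=1$ and $Y=\{(x,0):p<x<q\}$ it says that the kernel of $\delta$ is dense; so the derivation of Example 6.3 does not satisfy (G). For $Y$ the graph of an $\mathcal L$-definable function $g$ on $(p,q)$ it says that $\delta x=g(x)$ has a solution in $(p,q)$.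

**Lemma 7.2.** Every $(M,\delta)\models T^\delta$ extends to a model of $T_G$. In particular $T_G$ is consistent.

*Proof.*

**Step 1.** *We solve one instance of (G).* Let $Y$ over $M$ be as in (G). Take $N\succcurlyeq M$ $|M\cup\mathcal L|^+$-saturated. By (F1) there is $(a_0,\dots,a_{n-1})\in\pi(Y)(N)$ independent over $M$; choose $a_n$ with $(a_0,\dots,a_n)\in Y(N)$. Extend $a_0,\dots,a_{n-1}$ to a basis of $N$ over $M$, and apply Lemma 6.2 with $s(a_i)=a_{i+1}$ for $i<n$ and $s=0$ on the rest of the basis. Then $\mathcal J_n(a_0)=(a_0,\dots,a_n)\in Y(N)$.

**Step 2.** *We solve all instances by iteration.* An extension of models of $T^\delta$ is $\mathcal L$-elementary, as $T$ has QE. So the condition that $\pi(Y)$ has nonempty interior, and facts $\mathcal J_n(a)\in Y$, persist in extensions. Unions of chains of models of $T^\delta$ are models of $T^\delta$: as $\mathcal L$-structures they are unions of elementary chains, and the remaining axioms are universal. Treating all $Y$ over $M$ one after another, with unions at limit stages, we get $M_1\supseteq M$ in which every instance of (G) over $M$ is solved. Iterating gives $M\subseteq M_1\subseteq M_2\subseteq\cdots$. In the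 union of this chain every $Y$ is defined over some $M_m$ and is solved in $M_{m+1}$. So the union is a model of $T_G$. Starting from any $M\models T$ with $\delta=0$, we see that $T_G$ is consistent. $\square$

**Lemma 7.3.** $T_G$ has QE in $\mathcal L(\delta)$ and is complete.

*Proof.* We use the standard embedding criterion for QE: if $M,N\models T_G$, $N$ is $|M|^+$-saturated, $A\subseteq M$ is an $\mathcal L(\delta)$-substructure and $\iota:A\to N$ is an embedding, then $\iota$ must extend to an embedding of $M$. By Zorn's lemma it suffices, when $A\ne M$, to extend $\iota$ to an embedding of a larger substructure. Note that $A$ is $\operatorname{dcl}$-closed and that $\iota$ is $\mathcal L$-elementary, as $T$ has QE. Let $a\in M\setminus A$.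

**Step 1.** *We extend $\iota$ to $a$ when $(\delta^ia)_{i\in\omega}$ is independent over $A$.* We claim that some $b\in N$ realizes
$$\{\mathcal J_n(x)\in\iota Y:\ n\ge1,\ Y\subseteq M^{n+1}\ A\text{-definable},\ \mathcal J_n(a)\in Y\},$$
where $\iota Y$ is the subset of $N^{n+1}$ defined by the formula of $Y$ with its parameters moved by $\iota$. Finitely many of these conditions can be combined into one: bring them to the maximal $n$ by multiplying with powers of $M$, and intersect. So by saturation we need only treat a single $Y$. The tuple $\mathcal J_{n-1}(a)\in\pi(Y)$ is independent over $A$, so $\pi(Y)$ has nonempty interior by (F1). Since $\iota$ is $\mathcal L$-elementary, $\pi(\iota Y)$ has nonempty interior, and (G) in $N$ gives a solution. This proves the claim. So $\iota$ extends to an $\mathcal L$-elementary $\theta$ on $\operatorname{dcl}(A\cup\{\delta^ia:i\in\omega\})$ with $\theta(\delta^ia)=\delta^ib$. Put $W=A\cup\{\delta^ia:i\in\omega\}$. Then $\delta(W)\subseteq W$ and $\theta(\delta w)=\delta\theta(w)$ for $w\in W$. By Lemma 6.4 the domain of $\theta$ is closed under $\delta$ and $\theta$ commutes with $\delta$. So $\theta$ is the desired embedding.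

**Step 2.** *We extend $\iota$ to $a$ in the remaining case.* Let $n$ be minimal with $\mathcal J_n(a)$ dependent over $A$. Then $n\ge1$, as $a\notin A$. So $\mathcal J_{n-1}(a)$ is independent over $A$ and $\delta^na=g(\mathcal J_{n-1}(a))$ with $g$ $A$-definable. For $A$-definable $X\subseteq M^n$ with $\mathcal J_{n-1}(a)\in X$, the set $Y=\{(x,y):x\in X,\ y=g(x)\}$ has $\pi(Y)=X$, which has nonempty interior by (F1). As before, this transfers to $N$ by $\iota$, and finitely many sets $X$ can be intersected. By (G) and saturation there is $b\in N$ such that $\mathcal J_{n-1}(b)$ realizes $\iota\operatorname{tp}_{\mathcal L}(\mathcal J_{n-1}(a)/A)$ and $\delta^nb=(\iota g)(\mathcal J_{n-1}(b))$. So $\iota$ extends to an $\mathcal L$-elementary $\theta$ on $\operatorname{dcl}(W)$, $W=A\cup\{\delta^ia:i<n\}$, with $\theta(\delta^ia)=\delta^ib$ for $i<n$. Here $\delta(W)\subseteq\operatorname{dcl}(W)$, and $\theta(\delta w)=\delta\theta(w)$ for $w\in W$; the only new case is $w=\delta^{n-1}a$, where $\theta(\delta^na)=(\iota g)(\mathcal J_{n-1}(b))=\delta^nb$. Lemma 6.4 applies again.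

**Step 3.** *We prove completeness.* The structure $\operatorname{dcl}(\emptyset)$ with $\delta=0$ embeds in every model of $T_G$, and it is the same for all models because $T$ is complete. By QE the truth of a sentence is decided in this common substructure. $\square$

Now comes the point of the construction: formulas in $\delta$ are $\mathcal L$-formulas about longer tuples.

**Lemma 7.4.** Every $\mathcal L(\delta)$-formula $\varphi(x)$ is equivalent modulo $T_G$ to $\psi(\mathcal J_n(x))$ for some $n$ and some $\mathcal L$-formula $\psi$.

*Proof.* First we show that the formulas $\psi(\mathcal J_n(x))$ separate types. Let $\bar a,\bar a'$ be tuples in models of $T_G$ such that $\mathcal J_\infty(\bar a)$ and $\mathcal J_\infty(\bar a')$ have the same $\mathcal L$-type. Then $\mathcal J_\infty(\bar a)\mapsto\mathcal J_\infty(\bar a')$ extends to an $\mathcal L$-elementary bijection between the $\operatorname{dcl}$'s. By Lemma 6.4, with $W$ the set of entries of $\mathcal J_\infty(\bar a)$, this is an isomorphism of $\mathcal L(\delta)$-substructures. By QE $\bar a$ and $\bar a'$ have the same $\mathcal L(\delta)$-type.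

Next we use compactness. The formulas $\psi(\mathcal J_n(x))$ are closed under Boolean combinations. Fix $\varphi(x)$, and let $\Psi$ be the set of those $\psi(\mathcal J_n(x))$ that follow from $\varphi$ modulo $T_G$. If $\Psi\cup\{\neg\varphi\}$ were consistent with $T_G$, realized by $\bar a'$, then every $\psi(\mathcal J_n(x))$ true of $\bar a'$ would be consistent with $\varphi$ (otherwise its negation would be in $\Psi$). By compactness some $\bar a$ would satisfy $\varphi$ and all of these formulas, contradicting the first paragraph. So finitely many members of $\Psi$ imply $\varphi$, and their conjunction is equivalent to $\varphi$. $\square$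

**Proposition 7.5.** $T_G$ is distal. In fact the condition on sequences holds in every model of $T_G$.

*Proof.* By Lemma 7.4 a formula $\varphi(x;y)$ with the independence property would give an $\mathcal L$-formula $\psi(\mathcal J_n(x);\mathcal J_n(y))$ with the independence property, against NIP of $T$. For the condition on sequences, let $(a_i)_{i\in I_1+(k)+I_2}$ be $\mathcal L(\delta)$-indiscernible, and $\mathcal L(\delta)$-indiscernible over $B$ on $I_1+I_2$. Put $B^\infty=\{\delta^jb:b\in B,\ j\in\omega\}$. Then $(\mathcal J_\infty(a_i))_i$ is $\mathcal L$-indiscernible, and its restriction to $I_1+I_2$ is $\mathcal L$-indiscernible over $B^\infty$. By Lemma 1.5 (for $T$) the whole sequence $(\mathcal J_\infty(a_i))_i$ is $\mathcal L$-indiscernible over $B^\infty$. By Lemma 7.4 $(a_i)_i$ is $\mathcal L(\delta)$-indiscernible over $B$. $\square$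

## 8. The equation $\delta x=1/(x-c)$

We work in a model of $T_G$. By (G) a first-order differential equation $\delta x=g(x)$, with $g$ $\mathcal L$-definable and defined off a finite set, has a dense solution set. So density is easy to arrange; the issue is independence. The first equations one writes down fail.

- $\delta x=0$: the solution set contains $\operatorname{dcl}(\emptyset)$.
- $\delta x=1$, or $\delta x=d$ for any fixed $d$: if $x$ is a solution, so is $x+1\in\operatorname{dcl}(x)$.
- $\delta x=dx$: if $x\ne0$ is a solution, so is $2x$.
- $\delta x=\frac1x$: if $x>0$ is a solution and $y=\sqrt{x^2+1}$, then $\delta y=\frac{x\,\delta x}{y}=\frac1y$, so $y$ is a solution in $\operatorname{dcl}(x)$.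

In each case a definable function carries solutions to solutions. To prevent this, let the equation involve a parameter $c$ that is generic together with all its derivatives, in such a way that the position of $x$ can be read off from the right side as a function of $c$. A pole does this. Consider $\delta x=\frac1{x-c}$. If $h_1$ is a solution, then $h_1\notin\operatorname{dcl}(\emptyset)$, because $\delta=0$ there while $\frac1{h_1-c}\ne0$. Suppose that $h_2=f(h_1)$ is a second solution, with $f$ $\emptyset$-definable. By (F2) $f$ is $C^1$ near $h_1$, and applying $\delta$ gives $\frac1{f(h_1)-c}=\frac{f'(h_1)}{h_1-c}$. If we know that $c\notin\operatorname{dcl}(h_1)$, then by (F4) this is an identity in $z$: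
$$\frac1{f(h_1)-z}=\frac{f'(h_1)}{h_1-z}.$$
Comparing poles gives $f(h_1)=h_1$, so $h_2=h_1$. The gap in this computation is the clause "if we know that $c\notin\operatorname{dcl}(h_1)$". To prove it by induction we must show that the solutions are independent together with $c$. Then possible dependences $h=f(c)$ have to be excluded as well, and applying $\delta$ to those brings in $\delta c$, then $\delta^2c$, and so on. So the induction must carry all derivatives of $c$ along.

We first find $c$. The lemma allows parameters $D$, for use in Section 10.

**Lemma 8.1.** Let $(K,\delta)\models T_G$, $D\subseteq K$, and let $(K,\delta)$ be $|D\cup\mathcal L|^+$-saturated. Then there is $c\in K$ such that $(\delta^jc)_{j\in\omega}$ is independent over $D$.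

*Proof.* If $(\delta^jc)_j$ is dependent over $D$, then for some $n$ one coordinate of $\mathcal J_n(c)$ is a $D$-definable function of the others. So $\mathcal J_n(c)$ lies in a $D$-definable subset of $K^{n+1}$ with empty interior. Hence it suffices to find $c$ with $\mathcal J_n(c)\notin Z$ for all $n$ and all $D$-definable $Z\subseteq K^{n+1}$ with empty interior. By saturation we need only treat finitely many such conditions. Replacing $Z$ by $Z\times K^r$, which still has empty interior, we bring them to the same $n\ge1$. The union $Z'$ of these sets still has empty interior. So its complement $Y$ has nonempty interior, since otherwise $K^{n+1}=Y\cup Z'$ would have empty interior. So $Y$ contains a box, $\pi(Y)$ has nonempty interior, and (G) gives $c$ with $\mathcal J_n(c)\in Y$. $\square$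

Now let $(K,\delta)\models T_G$ be $|\mathcal L|^+$-saturated, take $c$ from Lemma 8.1 with $D=\emptyset$, and put $c_j=\delta^jc$ (so $c_0=c$) and
$$H_\delta=\{x\in K:\ x\ne c,\ \delta x=\tfrac1{x-c}\}.$$

**Proposition 8.2.** $H_\delta$ is dense in $K$ and $\operatorname{dcl}$-independent.

*Proof.*

**Step 1.** *We check density.* For $p<q$ apply (G) with $n=1$ to $Y=\{(x,y):p<x<q,\ x\ne c,\ y=\frac1{x-c}\}$. Here $\pi(Y)=(p,q)\setminus\{c\}$ has nonempty interior.

**Step 2.** *We set up an induction that includes the derivatives of $c$.* We show by induction on $n$: for distinct $h_1,\dots,h_n\in H_\delta$, the family $h_1,\dots,h_n,c_0,c_1,\dots$ is independent. This implies that $H_\delta$ is independent. The case $n=0$ is the choice of $c$. Assume the claim for $n$, and let $h_{n+1}\in H_\delta$ be different from the elements of $\bar h=(h_1,\dots,h_n)$. Suppose, for a contradiction, that $h_{n+1}\in\operatorname{dcl}(\bar h,c_0,c_1,\dots)$. Choose $k\ge-1$ minimal with $h_{n+1}=f(\bar h,c_0,\dots,c_k)$ for some $\emptyset$-definable $f(\bar x,y_0,\dots,y_k)$.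

**Step 3.** *We turn the dependence into an equation by applying $\delta$.* By the induction hypothesis the point $(\bar h,c_0,\dots,c_k)$ is independent, so by (F2) $f$ is $C^1$ on a $\emptyset$-definable open set around it. Since $\delta h_i=\frac1{h_i-c}$ and $\delta c_j=c_{j+1}$, we get, with partial derivatives evaluated at this point,
$$\frac1{h_{n+1}-c}=\sum_{i\le n}\partial_{x_i}f\cdot\frac1{h_i-c}+\sum_{j\le k}\partial_{y_j}f\cdot c_{j+1}.\tag{1}$$

**Step 4.** *We show $k=-1$, that is, the derivatives of $c$ do not occur.* Suppose $k\ge0$. In (1) every quantity other than $c_{k+1}$ lies in $\operatorname{dcl}(\bar h,c_0,\dots,c_k)$. This includes $h_{n+1}=f(\bar h,c_0,\dots,c_k)$, and $c=c_0$. By the induction hypothesis $c_{k+1}\notin\operatorname{dcl}(\bar h,c_0,\dots,c_k)$. So the coefficient $\partial_{y_k}f$ of $c_{k+1}$ is $0$ at the point, since otherwise we could solve (1) for $c_{k+1}$. By (F5) $h_{n+1}\in\operatorname{dcl}(\bar h,c_0,\dots,c_{k-1})$. This contradicts the minimality of $k$.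

**Step 5.** *We compare poles.* Now $\beta:=h_{n+1}=f(\bar h)$. Put $\alpha_i=\partial_{x_i}f(\bar h)$. Then $\alpha_i,\beta,h_i$ all lie in $D:=\operatorname{dcl}(\bar h)$, and (1) reads
$$\frac1{\beta-c}=\sum_{i\le n}\frac{\alpha_i}{h_i-c}.$$
By the induction hypothesis $c\notin D$. By (F4)
$$\frac1{\beta-z}=\sum_{i\le n}\frac{\alpha_i}{h_i-z}\quad\text{in }D(z).$$
Multiply by $\beta-z$ and put $z=\beta$. The left side becomes $1$. The right side becomes $0$, because $\beta\ne h_i$ for all $i$. This is a contradiction. So $h_{n+1}\notin\operatorname{dcl}(\bar h,c_0,c_1,\dots)$, and the family $h_1,\dots,h_{n+1},c_0,c_1,\dots$ is independent. $\square$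

## 9. Proof of Theorem A

Completeness of $T^{\mathrm{indep}}$ is Proposition 4.2. Let $(K,\delta)$, $c$, $H_\delta$ be as in Section 8, and let $T'=\mathrm{Th}(K,\delta,c,H_\delta)$ in the one-sorted language $\mathcal L'=\mathcal L\cup\{\delta,c,H\}\supseteq\mathcal L_0\cup\{H\}$.

**Step 1.** *$T'$ is distal.* $T_G$ is complete and distal by Lemma 7.3 and Proposition 7.5. The structure $(K,\delta,c,H_\delta)$ arises from $(K,\delta)\models T_G$ by naming $c$ and then adding a predicate for a set that is $\emptyset$-definable from $\delta$ and $c$. So $T'$ is distal by Lemma 1.6.

**Step 2.** *The reduct of $T'$ is $T^{\mathrm{indep}}$.* By Proposition 8.2, $(K,H_\delta)\models T^{\mathrm{indep}}$. As $T^{\mathrm{indep}}$ is complete, it is the $\mathcal L_0\cup\{H\}$-reduct of $T'$. So $T^{\mathrm{indep}}$ has a distal expansion.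

**Step 3.** *We return to the reals.* Let $\mathfrak R$ be an o-minimal expansion of the real field and $H\subseteq\mathbb R$ dense and $\operatorname{dcl}_{\mathfrak R}$-independent. Put $T_0=\mathrm{Th}(\mathfrak R)$. Then $(\mathfrak R,H)\models T^{\mathrm{indep}}$, so $\mathrm{Th}(\mathfrak R,H)=T^{\mathrm{indep}}$ by completeness. Hence $T'$ is a distal expansion of $\mathrm{Th}(\mathfrak R,H)$. $\blacksquare$

## 10. A dense elementary substructure and several sets: proof of Theorem B

The same construction handles a family of sets over a dense elementary substructure: the kernel of $\delta$ plays the role of $E$, and each set gets its own generic constant. Both versions of Theorem B are treated together. In the version without $E$ put $E=\operatorname{dcl}(\emptyset)$, not named and not assumed dense. In both versions $E$ is $\operatorname{dcl}$-closed and $H:=\bigcup_iH_i$ is independent over $E$. Put $X=E\cup H$. The defining conditions are first-order schemes; independence over $E$ says, for all $\emptyset$-definable $f$ and all $i_1,\dots,i_{n+1}\in I$, that there are no distinct $h_l\in H_{i_l}$ and no tuple $e$ from $E$ with $h_{n+1}=f(h_1,\dots,h_n,e)$ (in the version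 without $E$, omit $e$). So elementary extensions of such structures are again such structures.

### 10.1. Completeness

We again use back-and-forth, as in Section 4. The condition on the sets $A_k$ must now take $E$ into account.

**Definition 10.1.** Let $C\subseteq X\subseteq M$ and $A\subseteq M$. Say that $A$ is *free from $X$ over $C$* if $\operatorname{rk}(F/X)=\operatorname{rk}(F/C)$ for all finite $F\subseteq A$.

For example, a tuple $\bar u$ is independent over $X$ if and only if it is independent over $C$ and its set of entries is free from $X$ over $C$.

**Lemma 10.2.** Let $A$ be free from $X$ over $C$. Then the following hold.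

1. $\operatorname{dcl}(A\cup C)$ is free from $X$ over $C$, and $\operatorname{dcl}(A\cup C)\cap X\subseteq\operatorname{dcl}(C)$.
2. If $C\subseteq C'\subseteq X$, then $A$ is free from $X$ over $C'$.
3. If $a\in X$, then $A\cup\{a\}$ is free from $X$ over $C\cup\{a\}$.
4. If $a\notin\operatorname{dcl}(A\cup X)$, then $A\cup\{a\}$ is free from $X$ over $C$.

*Proof.* (1) Let $G\subseteq\operatorname{dcl}(A\cup C)$ be finite, and take finite $F\subseteq A$ with $G\subseteq\operatorname{dcl}(F\cup C)$. Then $\operatorname{rk}(FG/X)=\operatorname{rk}(F/X)=\operatorname{rk}(F/C)=\operatorname{rk}(FG/C)$. On the other hand, $\operatorname{rk}(FG/X)=\operatorname{rk}(G/X)+\operatorname{rk}(F/XG)$ and $\operatorname{rk}(FG/C)=\operatorname{rk}(G/C)+\operatorname{rk}(F/CG)$, and each term of the first sum is at most the corresponding term of the second. So equality holds term by term; in particular $\operatorname{rk}(G/X)=\operatorname{rk}(G/C)$. If $x\in\operatorname{dcl}(A\cup C)\cap X$, then $\operatorname{rk}(x/C)=\operatorname{rk}(x/X)=0$, so $x\in\operatorname{dcl}(C)$.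

(2) $\operatorname{rk}(F/X)\le\operatorname{rk}(F/C')\le\operatorname{rk}(F/C)=\operatorname{rk}(F/X)$.

(3) For finite $F\subseteq A$, by (2), $\operatorname{rk}(Fa/X)=\operatorname{rk}(F/X)=\operatorname{rk}(F/Ca)=\operatorname{rk}(Fa/Ca)$.

(4) For finite $F\subseteq A$, $\operatorname{rk}(Fa/X)=\operatorname{rk}(F/X)+1=\operatorname{rk}(F/C)+1\ge\operatorname{rk}(Fa/C)\ge\operatorname{rk}(Fa/X)$. $\square$

**Lemma 10.3.** No nonempty open interval $(p,q)$ of $M$ is contained in $\bigcup_{j\le r}f_j(X^{n_j})$ with $f_j:M^{n_j}\to M$ $\mathcal L$-definable with parameters.

*Proof.* We repeat the proof of Lemma 4.1 over $E$. Let all $n_j$ equal $n$, let $d\in M^m$ contain the parameters, and let $S\subseteq H$ be maximal independent over $E\cup d$. If $m+1$ elements of $H\setminus S$ existed, they would lie in $\operatorname{dcl}(E,d,S_0)$ for some finite $S_0\subseteq S$. Together with $S_0$ they are $|S_0|+m+1$ elements independent over $E$ inside a set of rank at most $|S_0|+m$ over $E$, a contradiction. So $|H\setminus S|\le m$, and $H\setminus S\subseteq\operatorname{dcl}(E,d,S_0)$ for some finite $S_0\subseteq S$. Since $I\ne\emptyset$, $H$ is dense, and so is its cofinite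 subset $S\setminus S_0$. Choose distinct $h_1,\dots,h_{n+1}\in S\setminus S_0$ with $x:=h_1+\dots+h_{n+1}\in(p,q)$. If $x=f_j(h')$ with $h'\in X^n$, some $h_t$ does not occur in $h'$. Then $h_t=x-\sum_{t'\neq t}h_{t'}$ lies in $\operatorname{dcl}$ of $E$, $d$, $S_0$, the entries of $h'$ in $S$, and the $h_{t'}$ with $t'\ne t$, contradicting the independence of $S$ over $E\cup d$. $\square$

**Proposition 10.4.** In each version of Theorem B, any two of the structures considered are elementarily equivalent.

*Proof.* Let $\kappa\ge|\mathcal L|+|I|$. It suffices to treat two $\kappa^+$-saturated structures, with universes $M_1,M_2$; we write $E_k,H_{k,i},H_k,X_k$ for the data on $M_k$. Let $\mathcal S$ be the set of $\mathcal L$-elementary bijections $\sigma:A_1\to A_2$ between $\operatorname{dcl}$-closed $A_k\subseteq M_k$ of size $\le\kappa$ with $\sigma(A_1\cap E_1)=A_2\cap E_2$, $\sigma(A_1\cap H_{1,i})=A_2\cap H_{2,i}$ for all $i$, and $A_k$ free from $X_k$ over $A_k\cap X_k$.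

**Step 1.** *We note that $\mathcal S\neq\emptyset$.* The isomorphism between the copies of $\operatorname{dcl}(\emptyset)$ is in $\mathcal S$: we have $\operatorname{dcl}(\emptyset)\subseteq E_k$, $H_k\cap E_k=\emptyset$, and all ranks in question are $0$. It remains to show back-and-forth. By symmetry, let $\sigma\in\mathcal S$ and $a\in M_1\setminus A_1$. Write $A=A_1$, $X=X_1$, $E=E_1$, $H=H_1$, $C=A\cap X$, $C_E=A\cap E$, $C_H=A\cap H$.

**Step 2.** *We record how $\operatorname{dcl}$ meets $E$ and $H$.* For $D\subseteq E$ and $H'\subseteq H$,
$$\operatorname{dcl}(D\cup H')\cap H=H',\qquad\operatorname{dcl}(D\cup H')\cap E=\operatorname{dcl}(D).\tag{2}$$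
The first equation is the independence of $H$ over $E$. For the second, let $e\in E\cap\operatorname{dcl}(D\cup H')$ and let $H''\subseteq H'$ be a minimal finite set with $e\in\operatorname{dcl}(D\cup H'')$. If there were $h\in H''$, exchange would give $h\in\operatorname{dcl}(D\cup\{e\}\cup H''\setminus\{h\})\subseteq\operatorname{dcl}(E\cup H''\setminus\{h\})$, contradicting independence over $E$. So $e\in\operatorname{dcl}(D)$. Conversely $\operatorname{dcl}(D)\subseteq E$.

**Step 3.** *We extend to $a\in X$.* By Lemma 10.2(3) and (1), $\operatorname{dcl}(Aa)$ is free from $X$ over $Ca$, and $\operatorname{dcl}(Aa)\cap X\subseteq\operatorname{dcl}(Ca)$. By Lemma 10.2(2) it is also free from $X$ over $\operatorname{dcl}(Aa)\cap X$. If $a\in E$, then by (2) $\operatorname{dcl}(Aa)$ meets $E$ in $\operatorname{dcl}(C_Ea)$ and $H$ in $C_H$. If $a\in H_{1,i}$, it meets $E$ in $\operatorname{dcl}(C_E)=C_E$ and $H$ in $C_H\cup\{a\}$. By density of $E_2$, respectively $H_{2,i}$, and saturation, choose $b$ in that set in the $\sigma$-image of the cut of $a$ in $A$; then $b\notin A_2$. Extend $\sigma$ by $a\mapsto b$ using (F3). The same description holds for $\operatorname{dcl}(A_2b)$,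 so the extension is in $\mathcal S$. (In the version without $E$, $a\in E\setminus A$ cannot occur, since $E=\operatorname{dcl}(\emptyset)\subseteq A$.)

**Step 4.** *We extend to $a\in\operatorname{dcl}(A\cup X)$.* Apply Step 3 finitely often.

**Step 5.** *We extend to $a\notin\operatorname{dcl}(A\cup X)$.* We look for $b\notin\operatorname{dcl}(A_2\cup X_2)$ in the $\sigma$-image of the cut of $a$. The second requirement is that $x$ lies in this cut. The first is expressed by the formulas saying $x\ne f(\bar y)$ for all $\bar y\in(E\cup H_{i_1}\cup\dots\cup H_{i_s})^n$, for all $n$, all $A_2$-definable $f$ and all $i_1,\dots,i_s\in I$. (In the version without $E$, use $H_{i_1}\cup\dots\cup H_{i_s}$; this suffices, as $E_2=\operatorname{dcl}(\emptyset)\subseteq A_2$.) Finitely many of these formulas are satisfiable by Lemma 10.3, so saturation gives $b$. Extend by $a\mapsto b$ using (F3). By Lemma 10.2(4) and (1), $\operatorname{dcl}(Aa)$ is free from $X$ over $C$, and $\operatorname{dcl}(Aa)\cap X\subseteq\operatorname{dcl}(C)\subseteq A$. So $\operatorname{dcl}(Aa)\cap X=C$. The same holds for $b$. So the extension is in $\mathcal S$.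

As in Proposition 4.2, all members of $\mathcal S$ are elementary in the full language, and the two structures are elementarily equivalent. $\square$

### 10.2. The distal expansion

Let $(K,\delta)\models T_G$ be $(|\mathcal L|+|I|)^+$-saturated.

**Step 1.** *We find $E$.* Put $E:=\ker\delta$. It is $\operatorname{dcl}$-closed: an element $u\in\operatorname{dcl}(E)$ can be written $u=f(\bar e)$ with $f$ $\emptyset$-definable and $\bar e\subseteq E$ independent; then $f$ is $C^1$ near $\bar e$ and $\delta u=\sum_i\partial_if(\bar e)\,\delta e_i=0$. So $E\preccurlyeq K$. It is dense by (G) applied to $\{(x,0):p<x<q\}$.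

**Step 2.** *We find the constants.* By transfinite recursion along a well-ordering of $I$, Lemma 8.1, with $D$ the set of elements already chosen and their derivatives, gives $c^{(i)}$ $(i\in I)$ such that the elements $c^{(i)}_j:=\delta^jc^{(i)}$ $(i\in I,\ j\in\omega)$ are independent over $\emptyset$.

**Step 3.** *We show that the $c^{(i)}_j$ are even independent over $E$.* The idea is that one dependence over $E$, differentiated repeatedly, gives more dependences than finitely many elements of $E$ can account for. Suppose they are dependent over $E$. Then there are a finite $e\subseteq E$, which we may take independent, and a finite $F\subseteq I$, with a dependence over $e$ among the $c^{(i)}_j$, $i\in F$. Fix a linear order on $F$ and order the pairs $(j,i)\in\omega\times F$ lexicographically, $j$ first. "Smaller" refers to this order. By exchange, each element of a minimal dependent set over $e$ lies in $\operatorname{dcl}$ of $e$ and the others. Taking the largest pair in it, some $c^{(i_0)}_{j_0}$ lies in $\operatorname{dcl}(e,\text{smaller ones})$. Write it as a $\emptyset$-definable function of a tuple that consists of elements of $e$ and smaller ones and is independent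 over $\emptyset$. By (F2) this function is $C^1$ near the tuple, and we may apply $\delta$. We have $\delta=0$ on $e$ and $\delta c^{(i)}_j=c^{(i)}_{j+1}$, and if $(j,i)$ is smaller than $(j_0,i_0)$, then $(j+1,i)$ is smaller than $(j_0+1,i_0)$. So $c^{(i_0)}_{j_0+1}\in\operatorname{dcl}(e,\text{smaller ones})$, where smaller now means below $(j_0+1,i_0)$. Inductively, for all $j\ge j_0$, $c^{(i_0)}_j$ lies in $\operatorname{dcl}$ of $e$ and the elements with smaller pairs. For $k\ge j_0$ put $W_k=\{c^{(i)}_j:i\in F,\ j\le k\}$. Adding the elements of $W_k$ in increasing order, we see that the $k-j_0+1$ elements $c^{(i_0)}_{j_0},\dots,c^{(i_0)}_k$ do not increase the rank over $e$, so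
$$\operatorname{rk}(W_k/e)\le|W_k|-(k-j_0+1).$$
But $|W_k|=\operatorname{rk}(W_k)\le\operatorname{rk}(W_ke)=\operatorname{rk}(e)+\operatorname{rk}(W_k/e)$, so $\operatorname{rk}(W_k/e)\ge|W_k|-|e|$. This is a contradiction for $k-j_0+1>|e|$.

**Step 4.** *We define the sets $H_i$ and check that they are dense and disjoint.* Put
$$H_i=\{x\in K:\ x\ne c^{(i)},\ \delta x=\tfrac1{x-c^{(i)}}\}.$$
Each $H_i$ is dense by (G), as in Proposition 8.2. If $x\in H_i\cap H_{i'}$, then $\frac1{x-c^{(i)}}=\frac1{x-c^{(i')}}$, so $c^{(i)}=c^{(i')}$ and $i=i'$, as the constants are distinct.

**Step 5.** *We show by induction on $n$: for distinct $h_1,\dots,h_n\in\bigcup_iH_i$, with $h_l\in H_{i_l}$, the family of the $h_l$ and all $c^{(i)}_j$ is independent over $E$.* In particular, $\bigcup_iH_i$ is then independent over $E$. The case $n=0$ is Step 3. Assume the claim for $n$, let $h_{n+1}\in H_i$ be different from $h_1,\dots,h_n$, and suppose that $h_{n+1}\in\operatorname{dcl}(E,\bar h,\text{all }c^{(i')}_j)$. Write $h_{n+1}=f(e,\bar h,c_Q)$ with $f$ $\emptyset$-definable, $e$ an independent tuple from $E$, and $c_Q=(c^{(i')}_j)_{(i',j)\in Q}$ with $Q$ finite, so that $|Q|$ is minimal among all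 such representations. By the induction hypothesis the point $(e,\bar h,c_Q)$ is independent over $\emptyset$, so $f$ is $C^1$ near it. Applying $\delta$, and using $\delta e=0$, we get
$$\frac1{h_{n+1}-c^{(i)}}=\sum_{l\le n}\frac{\partial_lf}{h_l-c^{(i_l)}}+\sum_{(i',j)\in Q}\partial_{(i',j)}f\cdot c^{(i')}_{j+1},\tag{3}$$
where $\partial_l$ and $\partial_{(i',j)}$ are the partial derivatives in the variables of $h_l$ and $c^{(i')}_j$, evaluated at the point.

**Step 6.** *We show $Q=\emptyset$.* Otherwise let $(i^*,j^*)\in Q$ with $j^*$ maximal. Every quantity in (3) other than the displayed factor $c^{(i^*)}_{j^*+1}$ lies in $\operatorname{dcl}$ of $E$, $\bar h$ and the $c^{(i')}_j$ with $(i',j)\ne(i^*,j^*+1)$. To see this, note that $(i^*,j^*+1)\notin Q$ by maximality, which covers $h_{n+1}$ and the partial derivatives; that $c^{(i)}=c^{(i)}_0$ and $c^{(i_l)}=c^{(i_l)}_0$, while $j^*+1\ge1$; and that $(i',j+1)\ne(i^*,j^*+1)$ for the other $(i',j)\in Q$. By the induction hypothesis $c^{(i^*)}_{j^*+1}$ does not lie in this $\operatorname{dcl}$, so its coefficient $\partial_{(i^*,j^*)}f$ vanishes at the point. By (F5) $h_{n+1}\in\operatorname{dcl}(e,\bar h,c_{Q\setminus\{(i^*,j^*)\}})$,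 which contradicts the minimality of $|Q|$.

**Step 7.** *We compare poles.* Now $\beta:=h_{n+1}$ and $\alpha_l:=\partial_lf(e,\bar h)$ lie in $\operatorname{dcl}(E,\bar h)$. Put $D=\operatorname{dcl}(E,\bar h,c^{(i')}:i'\ne i)$. By the induction hypothesis $c^{(i)}\notin D$. In (3), with $Q=\emptyset$, the element $c^{(i)}$ occurs on the left and in those terms on the right with $i_l=i$. By (F4) we get, in $D(z)$,
$$\frac1{\beta-z}=\sum_{l:\,i_l=i}\frac{\alpha_l}{h_l-z}+\sum_{l:\,i_l\ne i}\frac{\alpha_l}{h_l-c^{(i_l)}}.$$
Multiply by $\beta-z$ and put $z=\beta$. As $\beta\ne h_l$ for all $l$, this gives $1=0$, a contradiction. So $h_{n+1}\notin\operatorname{dcl}(E,\bar h,\text{all }c^{(i')}_j)$, and the claim holds for $n+1$.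

**Step 8.** *We conclude.* By Steps 1, 4 and 5, $(K,\ker\delta,(H_i)_{i\in I})$ is one of the structures of the first version of Theorem B, and $(K,(H_i)_{i\in I})$ is one of those of the second version. By Proposition 10.4, the common theory is complete in each version, and it is the theory of this structure. All the sets involved are $\emptyset$-definable in $(K,\delta,(c^{(i)})_{i\in I})$. The theory $T_G$ is distal by Proposition 7.5, so by Lemma 1.6 the theory of $(K,\delta,(c^{(i)})_{i\in I})$, expanded by predicates for these sets, is distal. It is the required distal expansion. $\blacksquare$
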